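
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Closability of the Lipschitz differential and lower semicontinuity of the Lipschitz energy}


\begin{abstract}
On a metric measure space let $\operatorname{lip} f$ be the pointwise Lipschitz constant of a Lipschitz function $f$, and let $d_{\operatorname{lip}}$ be the differential with values in the $L^p$-normed module generated by $f\mapsto\operatorname{lip} f$. We show that for every $p\in(1,\infty)$ and every complete separable metric space with a fully supported measure that is finite on bounded sets, $d_{\operatorname{lip}}$ is closable if and only if $f\mapsto\int(\operatorname{lip} f)^p\,d\mathbf m$ is lower semicontinuous. In particular no compact or doubling space has a closable $d_{\operatorname{lip}}$ and an energy that is not lower semicontinuous. The main point is that closability forces the measure to be asymptotically doubling almost everywhere and the module to be locally finite-dimensional,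 hence reflexive.
\end{abstract}

\section{Introduction}

\subsection{Setting}

Throughout, $(M,d)$ is a complete separable metric space, $\mathbf m$ is a Borel measure on $M$ that is finite on bounded sets, $\operatorname{supp}\mathbf m=M$, and $p\in(1,\infty)$. Convergence in $L^0(\mathbf m)$ means convergence in $\mathbf m$-measure on every bounded set. Since $\mathbf m$ has full support, a Lipschitz function is determined by its $\mathbf m$-a.e.\ class. For a Lipschitz function $f:M\to\mathbb R$ put
\[
\operatorname{lip} f(x)=\limsup_{y\to x}\frac{|f(y)-f(x)|}{d(x,y)},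
\]
and $\operatorname{lip} f(x)=0$ if $x$ is isolated. Let $D$ be the vector space of Lipschitz functions $f$ on $M$ with $\operatorname{lip} f\in L^p(\mathbf m)$.

The map $f\mapsto\operatorname{lip} f$ is subadditive and positively $1$-homogeneous, so it can serve as the pointwise norm of a differential. Gigli's construction makes this precise. Consider finite families $\{(f_i,A_i)\}_i$ with $f_i\in D$ and $\{A_i\}$ a finite Borel partition of $M$; such a family stands for the covector field that equals ``the differential of $f_i$'' on $A_i$. Two families $\{(f_i,A_i)\}$ and $\{(g_j,B_j)\}$ are identified if $\operatorname{lip}(f_i-g_j)=0$ $\mathbf m$-a.e.\ on $A_i\cap B_j$ for all $i,j$. Sums are formed on common refinements, and multiplication by simple functions is defined in the obvious way. The pointwise norm $|\{(f_i,A_i)\}|=\sum_i\chi_{A_i}\operatorname{lip} f_i$ is well defined on classes by subadditivity. The \emph{$L^p$-Lipschitz module} $L^p_{\operatorname{lip}}(T^*M)$, denoted $V$ below, is the completion of the space of classes with respect to $\|v\|=\|\,|v|\,\|_{L^p(\mathbf m)}$. The \emph{Lipschitz differential}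 is the linear map
\[
d_{\operatorname{lip}}:D\to V,\qquad d_{\operatorname{lip}} f=[(f,M)],\qquad |d_{\operatorname{lip}} f|=\operatorname{lip} f\quad\mathbf m\text{-a.e.}
\]
We write $df$ for $d_{\operatorname{lip}}f$; the distance always appears with two arguments.

\subsection{The question}

Two properties decide whether this first-order calculus behaves like a Sobolev calculus.
\begin{itemize}
\item $d_{\operatorname{lip}}$ is \emph{closable} if $\omega=0$ whenever $f_n\in D$, $f_n\to0$ in $L^0(\mathbf m)$ and $df_n\to\omega$ in $V$. This is what is needed to extend $d_{\operatorname{lip}}$ to limits of Lipschitz functions.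
\item The energy $f\mapsto\int(\operatorname{lip} f)^p\,d\mathbf m$ is \emph{lower semicontinuous} on $D$ if
\[
\int(\operatorname{lip} f)^p\,d\mathbf m\le\liminf_{n\to\infty}\int(\operatorname{lip} f_n)^p\,d\mathbf m
\]
whenever $f_n,f\in D$ and $f_n\to f$ in $L^0(\mathbf m)$. This is what the direct method of the calculus of variations needs.
\end{itemize}

Kell \cite{Kell} asks: \emph{is there a (compact or doubling) metric measure space such that $d_{\operatorname{lip}}$ is closable but $f\mapsto\int(\operatorname{lip} f)^p\,d\mathbf m$ is not lower semicontinuous?} The answer is no, and neither compactness nor doubling is needed.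

\begin{theorem}\label{thm:A}
Let $p\in(1,\infty)$ and let $(M,d,\mathbf m)$ be as above. Then $d_{\operatorname{lip}}$ is closable if and only if $f\mapsto\int(\operatorname{lip} f)^p\,d\mathbf m$ is lower semicontinuous on $D$. Hence the question has a negative answer.
\end{theorem}

Lower semicontinuity implies closability by a two-line argument (Proposition~\ref{prop:fa}(a)). In the other direction, closability says that the closure of the graph of $d_{\operatorname{lip}}$ contains no vertical vectors, a statement about \emph{strong} convergence of differentials, whereas lower semicontinuity concerns sequences whose differentials are merely bounded. Convexity bridges the gap if bounded sequences in $V$ have weakly convergent subsequences, that is, if $V$ is reflexive (Proposition~\ref{prop:fa}(b)). So it suffices to show that closability forces $V$ to be reflexive. This cannot be read off from the construction of $V$, which puts no bound on the number of functions that are independent to first order at a point. To find such a bound we fix $o\in M$ and set, for integers $k\ge1$,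
\[
E_k=\bigl\{x\in B(o,k):\ \mathbf m(B(x,2r))\le2^k\,\mathbf m(B(x,r))\ \text{ for all }0<r\le1/k\bigr\},
\]
where balls are open. The sets $E_k$ increase to the set of points at which $\limsup_{r\to0}\mathbf m(B(x,2r))/\mathbf m(B(x,r))$ is finite.

\begin{theorem}\label{thm:B}
If $d_{\operatorname{lip}}$ is closable, then the following hold.
\begin{enumerate}
\item \emph{(Asymptotic doubling)} $\limsup_{r\to0}\mathbf m(B(x,2r))/\mathbf m(B(x,r))<\infty$ for $\mathbf m$-a.e.\ $x$.
\item \emph{(Finite-dimensional charts)} Up to a null set, $M$ is a countable disjoint union of Borel sets $A$ of finite positive measure, each carrying $N\ge0$, $f=(f_1,\dots,f_N)\in D^N$ and $c_0>0$ with $\operatorname{lip}(a\cdot f)\ge c_0|a|$ on $A$ for all $a\in\mathbb R^N$, such that for every $g\in D$ and a.e.\ $x\in A$ there is a unique $b(x)\in\mathbb R^N$ with $\operatorname{lip}(g-b(x)\cdot f)(x)=0$. If $A\subset E_k$, then $N\le k$.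
\item $V$ is reflexive.
\item \emph{(Local lower semicontinuity)} If $f_n,f\in D$, $f_n\to f$ in $L^0(\mathbf m)$ and $\sup_n\|\operatorname{lip} f_n\|_{L^p}<\infty$, then $df_n\rightharpoonup df$ weakly in $V$. Hence $\int_A(\operatorname{lip} f)^p\,d\mathbf m\le\liminf_n\int_A(\operatorname{lip} f_n)^p\,d\mathbf m$ for every Borel set $A$. If moreover $\operatorname{lip} f_n\rightharpoonup G$ weakly in $L^p$, then $\operatorname{lip} f\le G$ a.e.
\end{enumerate}
\end{theorem}

\subsection{Plan}

Section~\ref{sec:prelim} collects conventions, and Section~\ref{sec:fa} reduces Theorem~\ref{thm:A} to reflexivity. The rest converts failures of finite-dimensionality into failures of closability. The basic mechanism, worked out by hand for an interval in Section~\ref{sec:model}, is to find a function $u$ with $\operatorname{lip} u>0$ on a set $K$ of positive measure and functions $u_n\to u$ uniformly that are flat, or nearly flat, on $K$. Then $u-u_n$, cut off near $K$, tends to $0$, while its differential is close to $\chi_K\,du\ne0$.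

If doubling fails on a set of positive measure, one takes for $u$ the distance to a porous set and $u_n=\max(u-1/n,0)$, which is constant near that set (Section~\ref{sec:porous}). To bound the dimension we need two further facts. First, if $u$ changes slowly along all Lipschitz curve fragments in $K$, an explicit infimum over chains gives $u_n$ (Section~\ref{sec:flat}). Second, given more than $k$ functions on a subset of $E_k$, some linear combination changes slowly along all fragments in a smaller set, because otherwise one could walk to more separated points than $E_k$ allows (Section~\ref{sec:walk}). Section~\ref{sec:dim} combines these two facts: under closability at most $k$ functions are independent to first order at almost every point of $E_k$. Charts, reflexivity and the theorems follow in Section~\ref{sec:charts}.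

\section{Preliminaries}\label{sec:prelim}

\textbf{Measure and measurability.} The measure $\mathbf m$ is $\sigma$-finite, and balls have finite positive measure. Since $M$ is complete and separable, a Borel set of finite measure can be exhausted in measure by compact subsets; in particular every Borel set of positive measure contains a compact set of positive measure. For Lipschitz $f$ and $r>0$, the function $x\mapsto\sup_{0<d(x,y)<r}|f(y)-f(x)|/d(x,y)$ (with $\sup\emptyset=0$) is lower semicontinuous: a $y$ that makes the quotient larger than $s$ at $x$ does so at all nearby points. Letting $r\downarrow0$ through the rationals shows that $\operatorname{lip} f$ is Borel. The map $x\mapsto\mathbf m(B(x,r))$ is lower semicontinuous and $r\mapsto\mathbf m(B(x,r))$ is left-continuous, so rational $r$ suffice in the definition of $E_k$, and $E_k$ is Borel.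

\textbf{The seminorms $q_x$.} For $f=(f_1,\dots,f_N):M\to\mathbb R^N$ Lipschitz and $a\in\mathbb R^N$ write $a\cdot f=\sum_ia_if_i$ and
\[
q_x(a)=\operatorname{lip}(a\cdot f)(x).
\]
If $f$ is $L$-Lipschitz for the Euclidean norm $|\cdot|$, then for \emph{every} $x$ this is a seminorm on $\mathbb R^N$ with $q_x(a)\le L|a|$. It is continuous in $a$, so $\min_{|a|=1}q_x(a)$ is an infimum over a countable dense set and is Borel in $x$. Hence $\{x:q_x\text{ is a norm}\}$ and $\{x:q_x(a)\ge c_0|a|\ \forall a\}$ are Borel. The functions $f_1,\dots,f_N$ are ``independent to first order at $x$'' when $q_x$ is a norm. For $N=0$ we regard $q_x$ as a norm on $\mathbb R^0=\{0\}$ for every $x$.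

\textbf{The module.} The pointwise norm extends to $V$, with $\bigl||v|-|w|\bigr|\le|v-w|$ a.e. For Borel $A$, multiplication by $\chi_A$ is the bounded linear map with $\chi_A\,df=[\{(f,A),(0,M\setminus A)\}]$; it satisfies $|\chi_Av|=\chi_A|v|$. So $\chi_AV$ is a closed subspace of $V$, and if disjoint Borel sets $A_1,A_2,\dots$ cover $M$ up to a null set, then $\|v\|^p=\sum_j\|\chi_{A_j}v\|^p$. If $f,g\in D$ agree in a neighborhood of every point of $A$, then $\chi_A\,df=\chi_A\,dg$. Agreement on $A$ alone does not suffice, since $\operatorname{lip}(f-g)$ also sees points off $A$.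

\begin{lemma}\label{lem:J}
Let $f\in D^N$ be $L$-Lipschitz and let $A$ be a Borel set with $\mathbf m(A)<\infty$. There is a unique bounded linear map $J:L^p(A;\mathbb R^N)\to\chi_AV$ such that $J\bigl(\sum_l\chi_{D_l}b_l\bigr)=\sum_l\chi_{D_l}\,d(b_l\cdot f)$ for finitely many disjoint Borel sets $D_l\subset A$ and $b_l\in\mathbb R^N$. It satisfies $|Jb|(x)=q_x(b(x))$ for a.e.\ $x\in A$.
\end{lemma}

\begin{proof}
On simple $b$ the formula defines a linear map, and $|Jb|(x)=\operatorname{lip}(b_l\cdot f)(x)=q_x(b(x))\le L|b(x)|$ on $D_l$ by the definition of the pointwise norm. So $\|Jb\|\le L\|b\|_{L^p}$, and $J$ extends uniquely by density. If simple $b^j\to b$ in $L^p$, then $|Jb^j|\to|Jb|$ in $L^p$, while $|q_x(b^j(x))-q_x(b(x))|\le L|b^j(x)-b(x)|$. This gives the formula for $|Jb|$.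
\end{proof}

\textbf{Fragments.} A \emph{fragment} in a compact set $K\subset M$ is a $1$-Lipschitz map $\gamma:T\to K$ with $T\subset\mathbb R$ compact. If $u$ is Lipschitz on $M$, then $u\circ\gamma$ extends to a Lipschitz function on $\mathbb R$. So at a.e.\ $t\in T$, the point $t$ is a density point of $T$ and the derivative $(u\circ\gamma)'(t)$ along $T$ exists; for any given Lipschitz extension $H$ it equals $H'(t)$ at a.e.\ $t\in T$. We write $|T|$ for the Lebesgue measure of $T\subset\mathbb R$.

\textbf{Mazur's lemma.} If $v_n\rightharpoonup v$ weakly in a normed space, then for each $n$ there is a finite convex combination $w_n$ of $\{v_i:i\ge n\}$ with $\|w_n-v\|\le1/n$.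

\section{Reduction to reflexivity}\label{sec:fa}

\begin{proposition}\label{prop:fa}
\emph{(a)} If the energy is lower semicontinuous on $D$, then $d_{\operatorname{lip}}$ is closable.

\emph{(b)} Suppose that $d_{\operatorname{lip}}$ is closable and $V$ is reflexive. If $f_n,f\in D$, $f_n\to f$ in $L^0$ and $\sup_n\|df_n\|<\infty$, then $df_n\rightharpoonup df$ weakly in $V$. Consequently the energy is lower semicontinuous on $D$.
\end{proposition}

\begin{proof}
(a) Let $f_n\to0$ in $L^0$ and $df_n\to\omega$. For fixed $i$, $f_i-f_n\to f_i$ in $L^0$ as $n\to\infty$, so $\|df_i\|^p\le\liminf_n\|df_i-df_n\|^p=\|df_i-\omega\|^p$. As $i\to\infty$ the left side tends to $\|\omega\|^p$ and the right side to $0$.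

(b) Given any subsequence, pass to a further one, still denoted $(f_n)$, along which $f_n\to f$ a.e.\ and, by reflexivity, $df_n\rightharpoonup\eta$ for some $\eta\in V$. By Mazur's lemma and linearity of $d_{\operatorname{lip}}$, there are finite convex combinations $g_n\in D$ of $\{f_i:i\ge n\}$ with $dg_n\to\eta$ strongly. Since $g_n$ is an average of members of the tail, $g_n\to f$ a.e., hence in $L^0$ because bounded sets have finite measure. So $g_n-f\to0$ in $L^0$ and $d(g_n-f)\to\eta-df$, and closability gives $\eta=df$. As the subsequence was arbitrary, $df_n\rightharpoonup df$ along the whole sequence.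

Now let $f_n\to f$ in $L^0$ with $f_n,f\in D$. If $\liminf_n\|df_n\|=\infty$ there is nothing to prove. Otherwise pass to a subsequence realizing the $\liminf$, along which $\|df_n\|$ is bounded. The norm is weakly lower semicontinuous, so $\int(\operatorname{lip} f)^p\,d\mathbf m=\|df\|^p\le\liminf_n\|df_n\|^p$.
\end{proof}

It remains to prove that closability implies reflexivity.

\section{A model case: a singular measure on an interval}\label{sec:model}

\begin{example}\label{ex:interval}
Let $M=[0,1]$ with the Euclidean distance, and let $\mathbf m$ be a finite Borel measure with full support that is not absolutely continuous. Choose a compact set $K$ with $|K|=0$ and $\mathbf m(K)>0$, and let $u(x)=x$, so $\operatorname{lip} u\equiv1$.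

No fragment in $K$ moves with nonzero speed on a set of positive length: if $\gamma:T\to K$ is a fragment, then $(u\circ\gamma)'=0$ a.e., since a real Lipschitz function has derivative $0$ a.e.\ on the preimage of a null set. So $u$ should be nearly constant as seen from $K$. For each $n$, cover $K$ by finitely many open intervals, each meeting $K$, of total length less than $1/n$; let $U_n$ be their union, intersected with $[0,1]$. Set
\[
u_n(x)=\bigl|[0,x]\setminus U_n\bigr|,\qquad v_n(x)=u(x)-u_n(x)=\bigl|[0,x]\cap U_n\bigr|.
\]
Then $u_n$ is locally constant on $U_n\supset K$, and $0\le v_n\le1/n$. Moreover $\operatorname{lip} v_n\le1$, and $\operatorname{lip} v_n=0$ off $\overline{U_n}\subset\{\operatorname{dist}(\cdot,K)\le1/n\}$. Near $K$ the function $v_n-u=-u_n$ is locally constant, so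
\[
\|dv_n-\chi_K\,du\|^p\le\mathbf m\bigl(\{0<\operatorname{dist}(\cdot,K)\le1/n\}\bigr)\to0.
\]
Thus $v_n\to0$ uniformly while $dv_n\to\chi_K\,du\ne0$, and $d_{\operatorname{lip}}$ is not closable. Lower semicontinuity fails along with it: $u_n\to u$ uniformly, but $\int(\operatorname{lip} u_n)^p\,d\mathbf m\le\mathbf m([0,1]\setminus K)<\mathbf m([0,1])=\int(\operatorname{lip} u)^p\,d\mathbf m$.
\end{example}

The bound on the dimension follows these lines, with two changes. The function $u_n$ measures the way from $0$ to $x$ with length inside $U_n$ free of charge; in a general space ``the way to $x$'' becomes an infimum over chains of points, with steps near $K$ at a discount. And there is no distinguished function like $u(x)=x$; one has to find linear combinations that are slow along all fragments, and these will vary from point to point.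

\section{Porous sets and asymptotic doubling}\label{sec:porous}

If doubling fails at many points, there are many balls $B(x,r)$ with very little mass compared with $B(x,2r)$. Removing these thin balls costs little measure but leaves a set with holes at all small scales around each of its points. The distance to such a set is not flat on it, although it vanishes there.

\begin{lemma}\label{lem:doubling}
If $d_{\operatorname{lip}}$ is closable, then $\mathbf m(M\setminus\bigcup_kE_k)=0$.
\end{lemma}

\begin{proof}
Otherwise there are $R>0$ and a Borel set $E_0\subset B(o,R)\setminus\bigcup_kE_k$ with $\mathbf m(E_0)>0$. Put $\Omega=B(o,R+2)$ and $\Lambda_j=2^{j+1}\mathbf m(\Omega)/\mathbf m(E_0)$ for $j\ge1$. At each $x\in E_0$ the doubling ratio is unbounded as $r\to0$, so there is $r<1/j$ with $\mathbf m(B(x,2r))>\Lambda_j\,\mathbf m(B(x,r))$. By the $5r$-covering lemma (from balls of bounded radius one can select disjoint ones whose fivefold enlargements cover the union), countably many of these balls $B(x_i,2r_i)$, $x_i\in E_0$, are pairwise disjoint and satisfy $E_0\subset\bigcup_iB(x_i,10r_i)$. They lie in $\Omega$. For $R_j=\bigcup_iB(x_i,r_i)$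 we get
\[
\mathbf m(R_j)\le\Lambda_j^{-1}\sum_i\mathbf m(B(x_i,2r_i))\le\Lambda_j^{-1}\mathbf m(\Omega)=2^{-j-1}\mathbf m(E_0).
\]
Hence $\mathbf m(E_0\setminus\bigcup_jR_j)\ge\frac12\mathbf m(E_0)>0$, and there is a compact set $K\subset E_0\setminus\bigcup_jR_j$ with $\mathbf m(K)>0$.

Let $x\in K$ and $j\ge1$, and pick $i$ (in the $j$-th family) with $x\in B(x_i,10r_i)$. Since $K\cap B(x_i,r_i)=\emptyset$,
\[
0<r_i\le d(x,x_i)<10r_i<10/j,\qquad\operatorname{dist}(x_i,K)\ge r_i>\tfrac1{10}d(x,x_i).
\]
Letting $j\to\infty$ gives $\operatorname{lip}(\operatorname{dist}(\cdot,K))\ge\frac1{10}$ on $K$.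

Let $w_n=\min(\operatorname{dist}(\cdot,K),1/n)$. Then $\operatorname{lip} w_n\le\chi_{\{\operatorname{dist}(\cdot,K)\le1/n\}}$, which is in $L^p$ since neighborhoods of $K$ of finite radius are bounded. So $w_n\in D$, and $w_n\to0$ uniformly. Since $w_n=w_1$ near $K$, $\chi_K\,dw_n=\chi_K\,dw_1$, and therefore
\[
\|dw_n-\chi_K\,dw_1\|^p\le\mathbf m(\{0<\operatorname{dist}(\cdot,K)\le1/n\})\to0.
\]
But $|\chi_K\,dw_1|\ge\frac1{10}$ on $K$, contradicting closability.
\end{proof}

On $E_k$ the doubling condition bounds the number of separated points at small scales. This is the only use of doubling below.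

\begin{lemma}\label{lem:count}
Let $0<\rho\le R\le\frac1{4k}$ and $x\in M$, and let $y_1,\dots,y_q\in E_k$ satisfy $d(x,y_i)\le R$ and $d(y_i,y_j)\ge\rho$ for $i\ne j$. Then $q\le(16R/\rho)^k$.
\end{lemma}

\begin{proof}
The balls $B(y_i,\rho/2)$ are disjoint and contained in $B(x,2R)\subset B(y_i,4R)$. Let $j$ be minimal with $2^j\rho/2\ge4R$. Then $j\ge1$ and $2^{j-1}\rho/2<4R$, that is, $2^j<16R/\rho$. In passing from radius $\rho/2$ to $2^j\rho/2$ by doubling, all radii being doubled are less than $4R\le1/k$. So
\[
\mathbf m(B(x,2R))\le2^{kj}\,\mathbf m(B(y_i,\rho/2))\le(16R/\rho)^k\,\mathbf m(B(y_i,\rho/2)).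
\]
Sum over $i$ and divide by $\mathbf m(B(x,2R))\in(0,\infty)$.
\end{proof}

\section{Flattening a function that is slow along fragments}\label{sec:flat}

\begin{lemma}\label{lem:flat}
Let $K\subset M$ be compact and nonempty, $u:M\to\mathbb R$ bounded and $L$-Lipschitz, and $\lambda>0$. Suppose that $|(u\circ\gamma)'|\le\lambda$ a.e.\ on $T$ for every fragment $\gamma:T\to K$. Then there are $L$-Lipschitz functions $u_n\to u$ uniformly on $M$ with $\operatorname{lip} u_n\le\lambda$ on $K$.
\end{lemma}

The idea is to let $u_n$ be the largest function below $u$ whose increments obey the bound $L\,d$ in general and almost $\lambda\,d$ for small steps near $K$. The bound at $K$ is built in. The content is that $u_n$ stays close to $u$: if not, there are chains along which $u$ rises by more than their cost. Away from $K$, and in large steps, $u$ cannot rise by more than the cost, so the whole gain comes from small steps near $K$. The endpoints of these steps accumulate at a fragment in $K$, and along it $u$ would have to rise faster than $\lambda$ on a set of positive length.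

\begin{proof}
If $\lambda\ge L$ take $u_n=u$. Let $\lambda<L$ and $G_n(x)=\min\{L,\lambda+n\operatorname{dist}(x,K)\}$, and define the cost of a step by
\[
c_n(x,y)=\begin{cases}\max(G_n(x),G_n(y))\,d(x,y)&\text{if }d(x,y)\le1/n,\\ L\,d(x,y)&\text{if }d(x,y)>1/n.\end{cases}
\]
It is symmetric and $\lambda d\le c_n\le Ld$. Put
\[
u_n(x)=\inf\Bigl\{u(x_0)+\sum_{i=1}^mc_n(x_{i-1},x_i)\Bigr\},
\]
over finite chains $x_0,\dots,x_m=x$ in $M$, $m\ge0$. Taking $m=0$ gives $\inf u\le u_n\le u$, and appending one step to a chain gives $|u_n(x)-u_n(y)|\le c_n(x,y)\le L\,d(x,y)$. If $x\in K$ and $d(x,y)\le1/n$, then $G_n(x)=\lambda$ and $G_n(y)\le\lambda+n\,d(x,y)$, so $|u_n(x)-u_n(y)|\le(\lambda+n\,d(x,y))\,d(x,y)$. Hence $\operatorname{lip} u_n\le\lambda$ on $K$.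

\emph{Bad chains.} Suppose that uniform convergence fails. Then for some $\delta>0$ and infinitely many $n$ there is a chain $x_0,\dots,x_m$ (depending on $n$) such that
\begin{equation}\label{eq:bad}
\sum_{i=1}^m\bigl[u(x_i)-u(x_{i-1})-c_n(x_{i-1},x_i)\bigr]\ge\delta.
\end{equation}
Steps of length zero contribute nothing and can be deleted, so we assume there are none. Let $s_i=\sum_{j\le i}d(x_{j-1},x_j)$. Since $c_n\ge\lambda d$, \eqref{eq:bad} gives $s_m\le\ell:=(\sup u-\inf u)/\lambda$; this is where $\lambda>0$ is used. The map $\sigma_n:s_i\mapsto x_i$ is $1$-Lipschitz. Call step $i$ \emph{near} if $d(x_{i-1},x_i)\le1/n$ and $G_n<L$ at both of its endpoints, and \emph{far} otherwise. A far step costs exactly $L\,d(x_{i-1},x_i)$, so its term in \eqref{eq:bad} is at most $0$. Hence near steps exist. Let $T_n\subset[0,\ell]$ be the finite set of all parameters $s_{i-1},s_i$ of endpoints of near steps, $\alpha_n=\min T_n$, $\beta_n=\max T_n$, and let $\nu_n$ be the total length of the near steps.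

\emph{The limit fragment.} For $s\in T_n$, $G_n(\sigma_n(s))<L$ gives $\operatorname{dist}(\sigma_n(s),K)<L/n$. Choose $\gamma_n(s)\in K$ with $d(\sigma_n(s),\gamma_n(s))\le L/n$. Then $d(\gamma_n(s),\gamma_n(s'))\le|s-s'|+2L/n$. The graphs of $\gamma_n$ are nonempty compact subsets of the compact space $[0,\ell]\times K$, so along a subsequence, to which we pass, they converge in the Hausdorff metric to a compact set $\Gamma$. Any two points $(s,z),(s',z')\in\Gamma$ satisfy $d(z,z')\le|s-s'|$. So $\Gamma$ is the graph of a $1$-Lipschitz map $\gamma:T\to K$ with $T$ compact, that is, of a fragment. Moreover $T_n\to T$ in the Hausdorff metric, and if $s_n\in T_n$ and $s_n\to s$, then $\gamma_n(s_n)\to\gamma(s)$, because every cluster point of $(s_n,\gamma_n(s_n))$ lies in $\Gamma$. Let $\alpha=\min T=\lim\alpha_n$ and $\beta=\max T=\lim\beta_n$. Since $u(\sigma_n(s))$ and $u(\gamma_n(s))$ differ by at most $L^2/n$,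
\[
u(\sigma_n(\beta_n))-u(\sigma_n(\alpha_n))=u(\gamma(\beta))-u(\gamma(\alpha))+o(1).
\]
Let $H:\mathbb R\to\mathbb R$ be an $L$-Lipschitz extension of $u\circ\gamma$. By hypothesis $|H'|\le\lambda$ a.e.\ on $T\subset[\alpha,\beta]$, so
\begin{equation}\label{eq:rise}
u(\gamma(\beta))-u(\gamma(\alpha))=\int_\alpha^\beta H'\,dt\le\lambda|T|+L(\beta-\alpha-|T|).
\end{equation}
The intervals $[s_{i-1},s_i]$ of near steps do not overlap, have length at most $1/n$, and have endpoints in $T_n$. So they lie in a neighborhood of $T$ whose radius tends to $0$, and $\limsup\nu_n\le|T|$ since $T$ is compact.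

\emph{Contradiction.} The parameters $\alpha_n,\beta_n$ are among the $s_i$, so each step interval lies inside $[\alpha_n,\beta_n]$ or does not overlap it. The steps outside $[\alpha_n,\beta_n]$ are all far, so they contribute at most $0$ to \eqref{eq:bad}. Inside, the near steps cost at least $\lambda\nu_n$ in total and the far steps exactly $L(\beta_n-\alpha_n-\nu_n)$. Together with \eqref{eq:rise},
\[
\delta\le\lambda|T|+L(\beta-\alpha-|T|)-\lambda\nu_n-L(\beta_n-\alpha_n-\nu_n)+o(1)=(L-\lambda)(\nu_n-|T|)+o(1).
\]
The $\limsup$ of the right side is at most $0$, a contradiction.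
\end{proof}

\section{Walking in independent directions}\label{sec:walk}

Let $f:M\to\mathbb R^N$ be Lipschitz and let $N>k$. Inside a given subset of $E_k$ of positive measure we want to find a smaller set of positive measure and a combination $a\cdot f$ that is slow along all fragments in it. Suppose there is none. Then, in every such set, fragments move $f$ in $N$ independent directions $v_1,\dots,v_N$. Ideally, from each point and at each small scale $r$ one could step within the set to a point where $f$ has changed by about $rv_i$. With at most $n$ steps in each direction one would reach about $n^N$ points, with mutual distances of order at least $r$, inside a ball of radius $Nnr$. Lemma~\ref{lem:count} allows only about $n^k$ of them, which is impossible for large $n$.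

The difficulty is that after one step one must be able to step again, so the walk has to stay in a set from which further steps are possible, and shrinking the set destroys possible steps. We therefore first pass to a subset on which the list of available directions can no longer shrink.

\begin{proposition}\label{prop:walk}
Let $f:M\to\mathbb R^N$ be $L$-Lipschitz with $L>0$, let $N>k$, let $K\subset E_k$ be compact with $\mathbf m(K)>0$, and let $c>0$. Then there are a unit vector $a\in\mathbb R^N$ and a compact set $K'\subset K$ with $\mathbf m(K')>0$ such that $|(a\cdot f\circ\gamma)'|\le2c$ a.e.\ for every fragment $\gamma$ in $K'$.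
\end{proposition}

\begin{proof}
If $c>L$ the claim is trivial, since $|(a\cdot f\circ\gamma)'|\le L$ always. So let $c\le L$ and suppose that the claim is false.

\emph{Constants.} Let $\sigma=c^N/(\sqrt N\,L)^{N-1}$, so $\sigma\le c\le L$. Since $N>k$, we can fix $n\ge1$ with
\begin{equation}\label{eq:n}
(n+1)^N>(32NLn/\sigma)^k.
\end{equation}
Put $\varepsilon=\min\{2c,\sigma/(4Nn)\}$ and let $\mathcal V$ be a finite subset of the closed ball $\overline B(0,L)\subset\mathbb R^N$ such that every point of this ball is within $\varepsilon/2$ of $\mathcal V$.

\emph{Available and dead directions.} For compact $B\subset K$, $v\in\mathcal V$ and $\tau>0$ let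
\[
P_\tau(B,v)=\bigl\{x\in B:\ \forall r\in(0,\tau]\ \exists y\in B:\ d(x,y)\le r,\ |f(y)-f(x)-rv|\le\varepsilon r\bigr\},
\]
and $P(B,v)=\bigcup_jP_{1/j}(B,v)$. For fixed $r$ the condition on $x$ is closed by compactness of $B$. So each $P_\tau(B,v)$ is closed, and $P(B,v)$ is Borel. The sets $P_\tau(B,v)$ increase as $\tau\downarrow0$, and $B'\subset B$ implies $P(B',v)\subset P(B,v)$. Call $v$ \emph{dead on $B$} if $\mathbf m(P(B,v))=0$. A vector that is dead on $B$ is dead on every compact subset of $B$. Among the compact subsets of $K$ of positive measure choose $B$ with the maximal number of dead vectors, and let $\mathcal V^*$ be the set of $v\in\mathcal V$ that are not dead on $B$.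

(i) \emph{If $B'\subset B$ is compact with $\mathbf m(B')>0$ and $v\in\mathcal V^*$, then $\mathbf m(B'\setminus P(B',v))=0$.} Otherwise there is a compact set $B''\subset B'\setminus P(B',v)$ of positive measure. Then $P(B'',v)\subset P(B',v)\cap B''=\emptyset$, so $v$ is dead on $B''$, and so are all vectors dead on $B$. This contradicts the maximality.

(ii) \emph{For every unit vector $a$ there is $v\in\mathcal V^*$ with $\langle a,v\rangle\ge c$.} Suppose that for some unit $a$ all $v\in\mathcal V$ with $\langle a,v\rangle\ge c$ are dead on $B$. Choose a compact set $K'\subset B$ of positive measure that is disjoint from $P(B,v)$ for all these finitely many $v$. Let $\gamma:T\to K'$ be a fragment and let $t$ be a density point of $T$ at which $w=(f\circ\gamma)'(t)$ exists, so that $|w|\le L$. Pick $v\in\mathcal V$ with $|v-w|\le\varepsilon/2$ and put $\theta=\varepsilon/(4L)\le\frac12$. Since $t$ is a density point, for all small $r>0$ there is $t'\in T\cap[t+(1-\theta)r,t+r]$. With $x=\gamma(t)$ and $y=\gamma(t')\in B$ we have $d(x,y)\le t'-t\le r$ and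
\[
|f(y)-f(x)-rv|\le|f(y)-f(x)-(t'-t)w|+\theta r|w|+r|w-v|\le o(r)+\tfrac\varepsilon4r+\tfrac\varepsilon2r\le\varepsilon r
\]
for all small $r$. So $\gamma(t)\in P(B,v)$. Since $\gamma(t)\in K'$, this forces $\langle a,v\rangle<c$, hence $\langle a,w\rangle<c+\varepsilon/2\le2c$. The reversed fragment $t\mapsto\gamma(-t)$ gives $\langle a,-w\rangle<2c$ a.e.\ as well. Thus $|(a\cdot f\circ\gamma)'|\le2c$ a.e.\ for every fragment $\gamma$ in $K'$, contrary to our supposition that the proposition fails.

(iii) \emph{Independent directions.} By (ii) choose inductively, for $i=1,\dots,N$, unit vectors $a_i\perp v_1,\dots,v_{i-1}$ and $v_i\in\mathcal V^*$ with $\langle a_i,v_i\rangle\ge c$. Then the distance of $v_i$ from $\operatorname{span}(v_1,\dots,v_{i-1})$ is at least $c$, so $|\det(v_1,\dots,v_N)|\ge c^N$. The matrix with columns $v_i$, $|v_i|\le L$, has operator norm at most $\sqrt N\,L$. As the product of its singular values is at least $c^N$, the least one is at least $\sigma$. Hence $|\sum_i\xi_iv_i|\ge\sigma|\xi|\ge\sigma$ for $0\ne\xi\in\mathbb Z^N$.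

(iv) \emph{The walk.} By (i), given a compact $B_{j-1}\subset B$ of positive measure, almost all of it lies in $P(B_{j-1},v_i)$ for each $i$. So for small $\tau_j>0$ the compact set $B_j=\bigcap_{i=1}^NP_{\tau_j}(B_{j-1},v_i)$ has positive measure. Starting from $B_0=B$ we obtain $B_0\supset B_1\supset\dots\supset B_{Nn}$. Fix $x\in B_{Nn}$ and $0<r\le\min_j\tau_j$ with $R:=Nnr\le\frac1{4k}$. From any point of $B_j$, $j\ge1$, one can make a step with vector $v_i$: there is a point of $B_{j-1}$ at distance at most $r$ at which $f$ has changed by $rv_i$ up to an error of norm at most $\varepsilon r$. For $\kappa\in\{0,\dots,n\}^N$ start at $x$ and make $\kappa_1$ steps with $v_1$, then $\kappa_2$ steps with $v_2$, and so on. These are at most $Nn$ steps, so the walk can be carried out, and it ends at some $y_\kappa\in B\subset E_k$ with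
\[
d(x,y_\kappa)\le R,\qquad\Bigl|f(y_\kappa)-f(x)-r\sum_i\kappa_iv_i\Bigr|\le Nn\varepsilon r\le\tfrac14\sigma r.
\]
For $\kappa\ne\kappa'$, (iii) gives $|f(y_\kappa)-f(y_{\kappa'})|\ge\sigma r-\frac12\sigma r=\frac12\sigma r$, so $d(y_\kappa,y_{\kappa'})\ge\rho:=\sigma r/(2L)\le R$. Lemma~\ref{lem:count} yields $(n+1)^N\le(16R/\rho)^k=(32NLn/\sigma)^k$, contradicting \eqref{eq:n}.
\end{proof}

\begin{remark}
The condition $N>k$ cannot be weakened to $N\ge k$. Let $M=\mathbb R^k$ with the Euclidean distance, Lebesgue measure and $o=0$, so that $E_k=B(o,k)$. Let $f$ be the identity and $c<\frac12$. If $a$ is a unit vector and $K'$ is compact of positive measure, then by Fubini's theorem some line $\{z+ta:t\in\mathbb R\}$ meets $K'$ in positive length, and along the fragment $t\mapsto z+ta$, $t\in T=\{t:z+ta\in K'\}$, the derivative of $a\cdot f$ is $1>2c$ a.e.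
\end{remark}

\section{The dimension bound}\label{sec:dim}

\begin{proposition}\label{prop:dim}
Assume that $d_{\operatorname{lip}}$ is closable. Let $k\ge1$, $N=k+1$, and $f=(f_1,\dots,f_N)\in D^N$. Then $\{x\in E_k:\ q_x\text{ is a norm on }\mathbb R^N\}$ is $\mathbf m$-null.
\end{proposition}

If the set has positive measure, Proposition~\ref{prop:walk} provides, for each $\lambda>0$, combinations $b\cdot f$ that are $\lambda$-slow on pieces, and Lemma~\ref{lem:flat} flattens them. The new difficulty, absent from Example~\ref{ex:interval}, is that $b$ depends on the piece and on $\lambda$. So we get functions $v_\lambda\to0$ whose differentials are close to $Jb_\lambda$, with $J$ from Lemma~\ref{lem:J}, for piecewise constant fields $b_\lambda$ of unit vectors, and as $\lambda\to0$ these may oscillate. They need not converge, and a weak limit might vanish. But a combination is slow in direction $b$ exactly when it is slow in direction $-b$. This freedom of sign lets us orient $b_\lambda$ so that weak limits are nonzero, and a weak limit is enough, by Mazur's lemma.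

\begin{proof}
Otherwise this set contains a compact set $A$ with $\mathbf m(A)>0$. Truncating each $f_i$ at the levels $\pm(\sup_A|f_i|+1)$ does not increase $\operatorname{lip} f_i$ and changes nothing near $A$. So we may assume that $f$ is bounded and $L$-Lipschitz with $L>0$. Let $J$ be the map of Lemma~\ref{lem:J} for $f$ and $A$.

\emph{Step 1: slow pieces.} Let $\lambda\in(0,1)$. Call a compact set $K\subset A$ \emph{$\lambda$-slow in direction $b$}, where $b$ is a unit vector, if $|(b\cdot f\circ\gamma)'|\le\lambda$ a.e.\ for every fragment $\gamma$ in $K$. By Proposition~\ref{prop:walk} with $c=\lambda/2$, every compact subset of $A$ of positive measure contains a compact set of positive measure that is $\lambda$-slow in some direction. Take a maximal disjoint family of compact subsets of $A$ of positive measure, each $\lambda$-slow in some direction. It is countable since $\mathbf m(A)<\infty$, and it covers $A$ up to a null set, because otherwise the uncovered part would contain a compact set of positive measure, and hence a further $\lambda$-slow set. So finitely many members of the family cover at least half of the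 measure of $A$.

\emph{Step 2: orientation.} Every unit vector has a coordinate of modulus at least $N^{-1/2}$. So there is an index $\iota(\lambda)\in\{1,\dots,N\}$ such that those of the finitely many sets whose direction has $\iota(\lambda)$-th coordinate of modulus at least $N^{-1/2}$ have total measure at least $\mathbf m(A)/(2N)$. Keep only these sets, say $K_1,\dots,K_q$ with directions $b_1,\dots,b_q$, and replace $b_l$ by $-b_l$ where necessary, so that the $\iota(\lambda)$-th coordinate of each $b_l$ is at least $N^{-1/2}$. Put $b_\lambda=\sum_l\chi_{K_l}b_l$. Then $|b_\lambda|\le1$ and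
\begin{equation}\label{eq:orient}
\int_A\langle b_\lambda,e_{\iota(\lambda)}\rangle\,d\mathbf m\ge\frac{\mathbf m(A)}{2N\sqrt N},
\end{equation}
where $e_1,\dots,e_N$ is the standard basis.

\emph{Step 3: flattening and cutting off.} The function $h_l=b_l\cdot f\in D$ is bounded and $L$-Lipschitz. By Lemma~\ref{lem:flat} there are $L$-Lipschitz functions $h_{l,n}\to h_l$ uniformly, as $n\to\infty$, with $\operatorname{lip} h_{l,n}\le\lambda$ on $K_l$. Since the $K_l$ are compact and disjoint, there is $\rho\in(0,1)$ such that the sets $\{\operatorname{dist}(\cdot,K_l)\le2\rho\}$ are pairwise at positive distance and $\sum_l\mathbf m(\{0<\operatorname{dist}(\cdot,K_l)\le\rho\})<\lambda^p$. Let $\varphi_l=\min\{1,\max\{0,2-2\operatorname{dist}(\cdot,K_l)/\rho\}\}$, which is $2/\rho$-Lipschitz, equals $1$ where $\operatorname{dist}(\cdot,K_l)\le\rho/2$ and vanishes where $\operatorname{dist}(\cdot,K_l)\ge\rho$. Put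
\[
v_\lambda=\sum_l\varphi_l\,(h_l-h_{l,n})\qquad\text{with $n$ so large that }\sup_M|h_l-h_{l,n}|\le\tfrac12\lambda\rho\text{ for all }l.
\]
Then $v_\lambda$ is Lipschitz and $|v_\lambda|\le\lambda$. Near each point at most one summand is nonzero, so $\operatorname{lip} v_\lambda\le2L+\frac2\rho\cdot\frac{\lambda\rho}2\le2L+1$. Where $\operatorname{dist}(\cdot,K_l)>\rho$ for all $l$, $\operatorname{lip} v_\lambda=0$. So $\operatorname{lip} v_\lambda$ is bounded and vanishes off a bounded set, and $v_\lambda\in D$. Near $K_l$ we have $v_\lambda-h_l=-h_{l,n}$, so $\operatorname{lip}(v_\lambda-h_l)\le\lambda$ on $K_l$. Since $Jb_\lambda=\sum_l\chi_{K_l}\,dh_l$, splitting the integral into the parts on and off $\bigcup_lK_l$ gives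
\begin{equation}\label{eq:close}
\|dv_\lambda-Jb_\lambda\|^p\le\lambda^p\,\mathbf m(A)+(2L+1)^p\lambda^p.
\end{equation}

\emph{Step 4: the limit.} Choose $\lambda_j\to0$ such that $\iota(\lambda_j)=\iota$ is constant and, since $L^p(A;\mathbb R^N)$ is reflexive and the $b_{\lambda_j}$ are bounded in it, $b_{\lambda_j}\rightharpoonup b$ weakly in $L^p(A;\mathbb R^N)$. By \eqref{eq:orient}, $\int_A\langle b,e_\iota\rangle\,d\mathbf m>0$, so $b\ne0$. By Lemma~\ref{lem:J}, $\omega:=Jb$ has $|\omega|(x)=q_x(b(x))$ a.e.\ on $A$, where $q_x$ is a norm. So $\omega\ne0$. The bounded linear map $J$ is weakly continuous, so $Jb_{\lambda_j}\rightharpoonup\omega$, and \eqref{eq:close} gives $dv_{\lambda_j}\rightharpoonup\omega$ weakly in $V$. By Mazur's lemma there are finite convex combinations $w_j\in D$ of $\{v_{\lambda_i}:i\ge j\}$ with $dw_j\to\omega$ strongly. But $|w_j|\le\sup_{i\ge j}\lambda_i\to0$, so $w_j\to0$ uniformly. This contradicts closability.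
\end{proof}

\section{Charts, reflexivity, and the theorems}\label{sec:charts}

Call a Borel set $A$ with $0<\mathbf m(A)<\infty$, together with $N\ge0$, $f\in D^N$ and $c_0>0$, a \emph{chart} if $q_x(a)\ge c_0|a|$ for all $x\in A$ and $a\in\mathbb R^N$, and for every $g\in D$ and a.e.\ $x\in A$ there is a unique $b(x)\in\mathbb R^N$ with $\operatorname{lip}(g-b(x)\cdot f)(x)=0$. These are the sets in Theorem~\ref{thm:B}(2). For $N=0$ the condition means that $\operatorname{lip} g=0$ a.e.\ on $A$ for all $g\in D$.

\begin{lemma}\label{lem:charts}
If $d_{\operatorname{lip}}$ is closable, then $M$ is, up to a null set, a countable disjoint union of charts. If $A$ is a chart contained in $E_k$, then $N\le k$.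
\end{lemma}

\begin{proof}
If $f_1,\dots,f_N\in D$ with $N\ge k+1$ and $q_x$ is a norm on $\mathbb R^N$, then the seminorm of $f_1,\dots,f_{k+1}$ at $x$ is a norm on $\mathbb R^{k+1}$. By Proposition~\ref{prop:dim} this happens only on a null subset of $E_k$, so $N\le k$ for charts in $E_k$.

Let $A\subset E_k$ be Borel with $\mathbf m(A)>0$. Let $N$ be maximal such that for some $f_1,\dots,f_N\in D$ the set $\{x\in A:q_x\text{ is a norm on }\mathbb R^N\}$ has positive measure. The condition holds trivially for $N=0$ and fails for $N\ge k+1$ by what we just said, so $N$ exists. Fix such $f_1,\dots,f_N$. For some $c_0>0$ the set $A'=\{x\in A:q_x(a)\ge c_0|a|\ \forall a\in\mathbb R^N\}$ has positive measure. It has finite measure since $E_k\subset B(o,k)$.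

We claim that $A'$ is a chart. Let $g\in D$. If $x\in A'$ and no $b\in\mathbb R^N$ satisfies $\operatorname{lip}(g-b\cdot f)(x)=0$, then the seminorm $(a,\beta)\mapsto\operatorname{lip}(a\cdot f+\beta g)(x)$ is a norm on $\mathbb R^{N+1}$: a zero with $\beta=0$ has $a=0$, and a zero with $\beta\ne0$ would give $b=-a/\beta$. By maximality of $N$, the set of such $x$ is null. Uniqueness of $b(x)$ holds because two solutions $b,b'$ satisfy $q_x(b-b')=0$.

By Lemma~\ref{lem:doubling}, every Borel set of positive measure meets some $E_k$ in positive measure, and hence contains a chart. A maximal disjoint family of charts is countable by $\sigma$-finiteness, and by maximality it covers $M$ up to a null set.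
\end{proof}

\begin{lemma}\label{lem:refl}
Let $A$ be a chart. Then the map $J$ of Lemma~\ref{lem:J} is an isomorphism of $L^p(A;\mathbb R^N)$ onto $\chi_AV$. If $M$ is, up to a null set, a countable disjoint union of charts, then $V$ is reflexive.
\end{lemma}

\begin{proof}
Let $f$ be $L$-Lipschitz. For $g\in D$ let $b(x)$ be as in the definition of a chart. For nonempty compact $F\subset\mathbb R^N$, the set of $x\in A$ for which some $b\in F$ satisfies $\operatorname{lip}(g-b\cdot f)(x)=0$ is $\{x\in A:\min_{b\in F}\operatorname{lip}(g-b\cdot f)(x)=0\}$. It is Borel, since $b\mapsto\operatorname{lip}(g-b\cdot f)(x)$ is continuous and the minimum is an infimum over a countable dense subset of $F$. Solutions are unique at every $x\in A$, because $q_x$ is a norm. Hence the set where $b(x)$ exists is Borel and $b$ is Borel on it. We extend $b$ by $0$ to $A$. Moreover, a.e.\ on $A$,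
\[
|b(x)|\le c_0^{-1}\operatorname{lip}(b(x)\cdot f)(x)\le c_0^{-1}\operatorname{lip} g(x),
\]
so $b\in L^p(A;\mathbb R^N)$.

By Lemma~\ref{lem:J}, $c_0\|b\|_{L^p}\le\|Jb\|\le L\|b\|_{L^p}$ for all $b\in L^p(A;\mathbb R^N)$. So $J$ is an isomorphism onto a closed subspace of $\chi_AV$. To see that it is onto, let $g$ and $b$ be as above, let $A''\subset A$ be Borel, and choose simple $b^j\to\chi_{A''}b$ in $L^p$ with $b^j=0$ off $A''$. Then
\[
\|\chi_{A''}\,dg-Jb^j\|^p=\int_{A''}\operatorname{lip}(g-b^j(x)\cdot f)(x)^p\,d\mathbf m(x)\le\int_{A''}L^p|b-b^j|^p\,d\mathbf m\to0,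
\]
because $\operatorname{lip}(g-b^j(x)\cdot f)(x)\le\operatorname{lip}(g-b(x)\cdot f)(x)+q_x(b(x)-b^j(x))$ and the first term vanishes a.e. So the range of $J$ contains all $\chi_{A''}\,dg$, and these span a dense subspace of $\chi_AV$.

Since $1<p<\infty$, $\chi_AV\cong L^p(A;\mathbb R^N)$ is reflexive. If the charts $A_1,A_2,\dots$ are disjoint and cover $M$ up to a null set, then $v\mapsto(\chi_{A_j}v)_j$ is an isometric embedding of $V$ into the $\ell^p$-sum of the reflexive spaces $\chi_{A_j}V$, which is reflexive because $1<p<\infty$. As $V$ is complete, its image is closed, and a closed subspace of a reflexive space is reflexive. So $V$ is reflexive.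
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If the energy is lower semicontinuous, then $d_{\operatorname{lip}}$ is closable by Proposition~\ref{prop:fa}(a). If $d_{\operatorname{lip}}$ is closable, then $V$ is reflexive by Lemmas~\ref{lem:charts} and~\ref{lem:refl}, and the energy is lower semicontinuous by Proposition~\ref{prop:fa}(b). This applies in particular to every compact and every doubling space, so the question has a negative answer.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Item 1 is Lemma~\ref{lem:doubling}, item 2 is Lemma~\ref{lem:charts}, and item 3 is Lemma~\ref{lem:refl}. In item 4, $df_n\rightharpoonup df$ is Proposition~\ref{prop:fa}(b). Multiplication by $\chi_A$ is bounded and linear, so $\chi_A\,df_n\rightharpoonup\chi_A\,df$, and weak lower semicontinuity of the norm gives the inequality on $A$. Suppose now that also $\operatorname{lip} f_n\rightharpoonup G$ in $L^p$. Then $(df_n,\operatorname{lip} f_n)\rightharpoonup(df,G)$ in $V\times L^p(\mathbf m)$, and Mazur's lemma gives finite convex combinations $g_n=\sum_i\alpha_i^nf_i$ with $dg_n\to df$ in $V$ and $\sum_i\alpha_i^n\operatorname{lip} f_i\to G$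 in $L^p$. Here $\operatorname{lip} g_n=|dg_n|\to|df|=\operatorname{lip} f$ in $L^p$, and $\operatorname{lip} g_n\le\sum_i\alpha_i^n\operatorname{lip} f_i$. Hence $\operatorname{lip} f\le G$ a.e.
\end{proof}

The structural conclusions are necessary for closability but not sufficient.

\begin{example}
Items 1--3 of Theorem~\ref{thm:B} do not imply closability, even for compact $M$. Let $M\subset[0,1]$ be a symmetric fat Cantor set: $M=\bigcap_nM_n$, where $M_0=[0,1]$ and $M_n$ consists of $2^n$ disjoint closed intervals of equal length, obtained by removing a centered open interval from each interval of $M_{n-1}$, and $|M|>0$. Give $M$ the Euclidean distance and $\mathbf m=\mathcal L^1|_M$. By symmetry, the part of $M$ in each interval of $M_n$ has measure $2^{-n}|M|>0$, so $\operatorname{supp}\mathbf m=M$.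

Item 1 holds because a.e.\ $x\in M$ is a Lebesgue density point, where $\mathbf m(B(x,2r))/\mathbf m(B(x,r))\to2$. For item 2, take the single chart $A=M$ with $f_1(x)=x$ and $c_0=1$. Here $\operatorname{lip}(af_1)=|a|$ on $M$, since $M$ has no isolated points. A Lipschitz function $g$ on $M$ extends to a Lipschitz function on $\mathbb R$, which is differentiable a.e., and its derivative $b(x)$ satisfies $\operatorname{lip}(g-b(x)f_1)(x)=0$ for a.e.\ $x\in M$. Item 3 follows from Lemma~\ref{lem:refl}; in fact $V\cong L^p(\mathbf m)$.

Now let $u(x)=x$, and let $u_n$ equal, on the part of $M$ in each interval of $M_n$, the left endpoint of that interval. These parts are at positive distance from each other, so $u_n$ is Lipschitz and $\operatorname{lip} u_n\equiv0$, while $u-u_n\to0$ uniformly. But $d(u-u_n)=du$ for all $n$, and $\operatorname{lip} u=1$ on $M$. So $d_{\operatorname{lip}}$ is not closable.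
\end{example}

\begin{thebibliography}{9}
\bibitem{Kell} Martin Kell, \emph{On Cheeger and Sobolev differentials in metric measure spaces}, arXiv:1512.00828 (2015).
\end{thebibliography}

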